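# Products of 2-reduced Schur functions and Schur's $Q$-functions in doubled variables

## 1. Interleaved determinants and a Pfaffian of divided differences

Take indeterminates $z_1,\dots,z_n$ and, attached to each $z_i$, a second indeterminate $a_i$. Form the list $1,\ a,\ z,\ az,\ z^2,\ az^2,\dots$, that is,
$$v_p(z,a)=\begin{cases}z^{p/2}&p\text{ even},\\ a\,z^{(p-1)/2}&p\text{ odd},\end{cases}$$
and the determinant built from its first $n$ members, with the columns ordered $p=n-1,n-2,\dots,0$ from left to right: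
$$D_n(z;a)=\det\big(v_{n-j}(z_i,a_i)\big)_{1\le i,j\le n},\qquad D_0=1 .$$
It is a Vandermonde determinant in which powers of $z$ and $a$ times powers of $z$ are interleaved. A typical row is $(1)$ for $n=1$, $(a_i,1)$ for $n=2$, $(z_i,a_i,1)$ for $n=3$, $(a_iz_i,z_i,a_i,1)$ for $n=4$. So $D_1=1$ and $D_2=a_1-a_2$. Put $V(z)=\prod_{i<j}(z_i-z_j)=\det(z_i^{n-j})$.

Now attach a third indeterminate $b_i$ to each $z_i$. Let $\Psi_n=\Psi_n(z;a,b)$ be the antisymmetric matrix with entries
$$\frac{(a_i-a_j)(b_i-b_j)}{z_i-z_j}\qquad(1\le i<j\le n).$$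
If $n$ is odd, border it by an $(n+1)$-st row and column with $(\Psi_n)_{i,n+1}=1$ for $i\le n$, so that its size is always even.

Recall the Pfaffian of an antisymmetric matrix $M$ of even size $m$:
$$\mathrm{Pf}\,M=\sum_\pi(-1)^{\mathrm{cr}(\pi)}\prod_{\{i<j\}\in\pi}M_{ij},$$
where $\pi$ runs over the perfect matchings of $\{1,\dots,m\}$ and $\mathrm{cr}(\pi)$ counts the pairs of crossing edges ($i<k<j<l$ with $\{i,j\},\{k,l\}\in\pi$). The empty Pfaffian is $1$. For $m=4$ it is $M_{12}M_{34}-M_{13}M_{24}+M_{14}M_{23}$. We use three textbook facts.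

1. Each index occurs exactly once in each term.
2. Expansion along the first row: $\mathrm{Pf}\,M=\sum_{k\ge2}(-1)^kM_{1k}\,\mathrm{Pf}(M^{\hat1\hat k})$, where $M^{\hat 1\hat k}$ omits the rows and columns $1$ and $k$.
3. $\mathrm{Pf}(BMB^{T})=\det(B)\,\mathrm{Pf}\,M$. So permuting rows and columns simultaneously multiplies $\mathrm{Pf}$ by the sign, and adding a multiple of one row to another, followed by the same column operation, does not change $\mathrm{Pf}$.

**Lemma 1.** For all $n\ge0$,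
$$\mathrm{Pf}\,\Psi_n(z;a,b)=\frac{D_n(z;a)\,D_n(z;b)}{V(z)} .$$

This identity is known, due to Sundquist and Okada; a full proof is in Section 5. Here are the first cases. For $n=0,1$ both sides are $1$. For $n=2$ both sides are $(a_1-a_2)(b_1-b_2)/(z_1-z_2)$. For $n=3$ write $e_{ij}$ for the entries; the left side is $e_{12}-e_{13}+e_{23}$. Put $u=z_1-z_3$, $v=z_2-z_3$, $\alpha=a_1-a_3$, $\alpha'=a_2-a_3$, $\beta=b_1-b_3$, $\beta'=b_2-b_3$. Then $V=(u-v)uv$ and
$$V\cdot(e_{12}-e_{13}+e_{23})=uv(\alpha-\alpha')(\beta-\beta')-(u-v)v\,\alpha\beta+(u-v)u\,\alpha'\beta'.$$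
The terms $\pm uv\,\alpha\beta$ and $\pm uv\,\alpha'\beta'$ cancel, which leaves
$$v^2\alpha\beta+u^2\alpha'\beta'-uv(\alpha\beta'+\alpha'\beta)=(u\alpha'-v\alpha)(u\beta'-v\beta).$$
Subtracting row $3$ from rows $1$ and $2$ in $D_3(z;a)$ gives $D_3(z;a)=u\alpha'-v\alpha$, and likewise $D_3(z;b)=u\beta'-v\beta$. So the lemma holds for $n=3$. None of the three terms on the left factors this way alone; the product appears only after cancellation between them.

The lemma turns a product of two determinants into one Pfaffian. We shall use it because there are two families of symmetric functions, one defined by determinants and one by Pfaffians, and the question of this lecture is whether certain sums of products from the first family are members of the second.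

## 2. Determinants and Pfaffians in the coefficients of $\prod\frac{1+x_it}{1-x_it}$

Let $x=(x_1,\dots,x_N)$, $N\ge1$. Define $q_r=q_r(x)$ by
$$q(t)=\sum_{r\ge0}q_rt^r=\prod_{i=1}^N\frac{1+x_it}{1-x_it},$$
so $q_0=1$, and put $q_r=0$ for $r<0$. Let $q_r(x,x)$ be the same function in the $2N$ variables $(x_1,\dots,x_N,x_1,\dots,x_N)$:
$$\tilde q(t)=\sum_{r\ge0}\tilde q_rt^r=q(t)^2,\qquad \tilde q_r=q_r(x,x).$$
For $N=1$, for instance, $q_r=2x_1^r$ for $r\ge1$ and $\tilde q_r=4r\,x_1^r$ for $r\ge1$.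

**Definition (2-reduced Schur functions).** For a partition $\lambda=(\lambda_1,\dots,\lambda_l)$, $S_\lambda(x)=\det\big(q_{\lambda_i-i+j}(x)\big)_{1\le i,j\le l}$.

For example $S_{(r)}=q_r$ and $S_{(2,1)}=q_1q_2-q_3$.

**Definition (Schur's $Q$-functions).** For integers $r>s\ge0$ put
$$Q_{(r,s)}=q_rq_s+2\sum_{k=1}^s(-1)^kq_{r+k}q_{s-k},\qquad Q_{(r,0)}=q_r .$$
For a strict partition $\lambda=(\lambda_1>\dots>\lambda_l>0)$ append $\lambda_{l+1}=0$ if $l$ is odd, so that the length $m$ is even, and put $Q_\lambda=\mathrm{Pf}\big(Q_{(\lambda_i,\lambda_j)}\big)_{1\le i,j\le m}$, the Pfaffian of the antisymmetric matrix with these entries above the diagonal. $Q_\lambda(x,x)$ is the same expression with every $q_r$ replaced by $\tilde q_r$. For a strict partition $\alpha$ of length $\ell(\alpha)$ put $P_\alpha=2^{-\ell(\alpha)}Q_\alpha$.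

For example $Q_{(3,1)}=q_3q_1-2q_4$. If $N=1$, then $P_{(3,1)}(x,x)=\frac14(\tilde q_3\tilde q_1-2\tilde q_4)=\frac14(48-32)x_1^4=4x_1^4$.

Let $\mathscr P^{(n)}$ be the set of partitions of length at most $n$, regarded as $n$-tuples padded with zeros and added and scaled componentwise. Put
$$\Delta=(n,n-1,\dots,2,1),\qquad\delta=(n-1,n-2,\dots,1,0).$$
Let $c^\lambda_{\mu\nu}$ be the Littlewood–Richardson coefficients, $s_\mu s_\nu=\sum_\lambda c^\lambda_{\mu\nu}s_\lambda$ for Schur functions. For example $s_{(1)}s_{(1)}=s_{(2)}+s_{(1,1)}$.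

The Mizukawa–Nakajima–Yamada conjecture, in the equivalent form taken from Yuta Nishiyama, "On a conjecture on 2-reduced Schur functions and Schur's $Q$-functions", arXiv:2210.13862 (2022), takes $N=n$ and asks whether, for every $n\ge1$, with $y=(y_1,\dots,y_n)$ independent of $x$ and $y^2=(y_1^2,\dots,y_n^2)$,
$$\sum_{\lambda\in\mathscr P^{(n)}}s_\lambda(y^2)\sum_{\mu,\nu\in\mathscr P^{(n)}}c^\lambda_{\mu\nu}S_{2\mu+\Delta}(x)S_{2\nu+\Delta}(x)=\sum_{\lambda\in\mathscr P^{(n)}}s_\lambda(y^2)\,\big(2^{-n}Q_{2\lambda+2\Delta}(x,x)\big),\tag{1}$$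
$$\sum_{\lambda\in\mathscr P^{(n)}}s_\lambda(y^2)\sum_{\mu,\nu\in\mathscr P^{(n)}}c^\lambda_{\mu\nu}S_{2\mu+\delta}(x)S_{2\nu+\Delta}(x)=\sum_{\lambda\in\mathscr P^{(n)}}s_\lambda(y^2)\,\big(2^{-n}Q_{2\lambda+\Delta+\delta}(x,x)\big).\tag{2}$$
The Schur polynomials $s_\lambda(y^2)$, $\lambda\in\mathscr P^{(n)}$, are linearly independent, so (1) and (2) amount to one identity for each $\lambda$. The source records as known, due to Nakajima, the identities for $n=1$, and for $n=2$ the coefficientwise identities for all $\lambda$ with $l(\lambda)\le1$. The answer is yes for all $n$, and a third identity comes along.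

**Theorem A.** For all $n\ge1$ and $\lambda\in\mathscr P^{(n)}$, and for any number $N\ge1$ of variables $x$ (in particular $N=n$), with $\mu,\nu$ running over $\mathscr P^{(n)}$:

1. $\sum_{\mu,\nu}c^\lambda_{\mu\nu}S_{2\mu+\Delta}(x)S_{2\nu+\Delta}(x)=2^{-n}Q_{2\lambda+2\Delta}(x,x)=P_{2\lambda+2\Delta}(x,x)$,
2. $\sum_{\mu,\nu}c^\lambda_{\mu\nu}S_{2\mu+\delta}(x)S_{2\nu+\Delta}(x)=2^{-n}Q_{2\lambda+\Delta+\delta}(x,x)=P_{2\lambda+\Delta+\delta}(x,x)$,
3. $\sum_{\mu,\nu}c^\lambda_{\mu\nu}S_{2\mu+\delta}(x)S_{2\nu+\delta}(x)=P_{2\lambda+2\delta}(x,x)$.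

Items 1 and 2 give (1) and (2), so the conjecture in this form is true for all $n$ and all $\lambda$.

## 3. Double-angle formulas and the cases $n=1$, $n=2$ by hand

Split $q(t)=c(t)+s(t)$ into its even part $c$ and odd part $s$. (The letter $s$ with a partition as index is still a Schur function.) From the product formula $q(t)q(-t)=1$, that is,
$$c(t)^2-s(t)^2=1.\tag{3}$$
So $c$ and $s$ behave like hyperbolic cosine and sine. Squaring $q$ doubles the angle: if $\tilde q=C+T$ with $C$ even and $T$ odd, then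
$$C=c^2+s^2=1+2s^2=2c^2-1,\qquad T=2sc.\tag{4}$$

**The case $n=1$.** Here $\Delta=(1)$, $\delta=(0)$, $S_{(r)}=q_r$, and $c^\lambda_{\mu\nu}=1$ if $\lambda=\mu+\nu$, else $0$. Item 1 says $\sum_{\mu+\nu=\lambda}q_{2\mu+1}q_{2\nu+1}=\frac12\tilde q_{2\lambda+2}$. Multiplied by $t^{2\lambda+2}$ and summed over $\lambda$, this is $s^2=\frac12(C-1)$. In the same way item 2 is $sc=\frac12T$. In item 3 the right side is $\frac12\tilde q_{2\lambda}$ for $\lambda>0$ but $P_\varnothing=1$ for $\lambda=0$, so the identity is $c^2=\frac12(C+1)$. All three are (4). Note the constant terms: one must remove the exponent $0$ in item 1, and give it the value $2$ instead of $\tilde q_0=1$ in item 3. This will return for every $n$.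

**The case $n=2$, $\lambda=\varnothing$.** Now $\Delta=(2,1)$, $\delta=(1,0)$, and $S_\delta=q_1$, $S_\Delta=q_1q_2-q_3$. From (4), $\tilde q_1=2q_1$, $\tilde q_2=2q_1^2$, $\tilde q_3=2q_3+2q_1q_2$, $\tilde q_4=4q_1q_3$, $\tilde q_5=2(q_5+q_1q_4+q_2q_3)$, $\tilde q_6=4q_1q_5+2q_3^2$. Item 3 reads $q_1^2=\frac12\tilde q_2$, which holds. Item 2 reads
$$q_1(q_1q_2-q_3)=\tfrac14(\tilde q_3\tilde q_1-2\tilde q_4)=\tfrac14(4q_1q_3+4q_1^2q_2-8q_1q_3),$$
which holds. For item 1 the right side is
$$P_{(4,2)}(x,x)=\tfrac14(\tilde q_4\tilde q_2-2\tilde q_5\tilde q_1+2\tilde q_6)=2q_1^3q_3-2q_1^2q_4-2q_1q_2q_3+q_3^2 .$$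
The coefficients of $t^2$ and $t^4$ in $q(t)q(-t)=1$ give $q_1^2=2q_2$ and $2q_4=2q_1q_3-q_2^2$. Hence $2q_1^3q_3=4q_1q_2q_3$ and $2q_1^2q_4=4q_1q_2q_3-q_1^2q_2^2$, and the expression becomes $(q_1q_2-q_3)^2=S_\Delta^2$.

**The case $n=2$, item 3, $|\lambda|=2$.** For $\lambda=(2)$ the pairs $(\mu,\nu)$ are $((2),\varnothing)$, $(\varnothing,(2))$, $((1),(1))$, and the claim is $2q_5q_1+q_3^2=\frac12\tilde q_6$, which holds. For $\lambda=(1,1)$ we have $S_{2(1,1)+\delta}=S_{(3,2)}=q_3q_2-q_4q_1$, and the claim is $2q_1(q_2q_3-q_1q_4)+q_3^2=P_{(4,2)}(x,x)$. By the formula for $2q_1^2q_4$ the left side is $q_1^2q_2^2-2q_1q_2q_3+q_3^2=(q_1q_2-q_3)^2$, as required.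

This is the first approach one tries: fix $\lambda$, expand, and reduce by the relations that come from $q(t)q(-t)=1$. It settles one $\lambda$ at a time. But the calculation for $\lambda=(2)$ says nothing about the one for $(1,1)$, and the left side carries Littlewood–Richardson coefficients, which give no formula to expand in general. Both troubles disappear if all $\lambda$ are treated at once.

## 4. Generating functions in $y$, and what $n=3$ demands

Put $z_i=y_i^2$ and
$$F_\Delta=\sum_{\mu\in\mathscr P^{(n)}}s_\mu(z)S_{2\mu+\Delta}(x),\qquad F_\delta=\sum_{\mu\in\mathscr P^{(n)}}s_\mu(z)S_{2\mu+\delta}(x).$$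
In $n$ variables the Schur polynomials of partitions with more than $n$ parts vanish, so $s_\mu(z)s_\nu(z)=\sum_{\lambda\in\mathscr P^{(n)}}c^\lambda_{\mu\nu}s_\lambda(z)$. Multiplying items 1, 2, 3 of Theorem A by $s_\lambda(z)$ and summing, the left sides become
$$F_\Delta^2,\qquad F_\delta F_\Delta,\qquad F_\delta^2.\tag{5}$$
The Littlewood–Richardson coefficients are gone. We shall see that $F_\delta$ and $F_\Delta$ are, up to simple factors, the determinants $D_n(z;a)$ and $D_n(z;b)$ for suitable $a_i,b_i$, while the generating functions of the right sides are Pfaffians of $n\times n$ matrices (bordered for odd $n$) with entries of the form $(\cdots)/(z_i-z_j)$.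

For $n=2$ such a Pfaffian is its single entry and $D_2(z;a)=a_1-a_2$, so comparing the sides is factoring one expression. For $n=3$ this stops: the Pfaffian is an alternating sum of three terms, and, as Section 1 showed, only the sum factors. What is needed is Lemma 1. To prove it, it matters that $a_i,b_i$ are independent of $z_i$. In the application they will be functions of $y_i$, and the numerators then vanish at $z_1=z_k$ along with the denominators. For free $a_i,b_i$ the entries have honest poles, and residues determine everything.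

We compute in the domain $R=\mathbb Q[x][[y_1,\dots,y_n]]$ and its fraction field. Write
$$c_i=c(y_i),\quad s_i=s(y_i),\quad C_i=C(y_i),\quad T_i=T(y_i),\qquad a_i=\frac{y_is_i}{c_i},\quad b_i=\frac{y_ic_i}{s_i}.\tag{6}$$
Here $c_i\ne0$ (constant term $1$), $s_i\ne0$ ($s_i=2(\sum_kx_k)y_i+\cdots$), and the $z_i$ are distinct.

## 5. Proof of Lemma 1 by residues in $z_1$

The $z_i,a_i,b_i$ are indeterminates in this section. We use induction on $n$; the cases $n=0,1$ are clear. Let $n\ge2$ and regard both sides as rational functions of $z_1$ over the field generated by all other indeterminates. We write "rest" for the remaining variables in their original order. We show that both sides have only simple poles, at the same places with the same residues, and the same value at infinity.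

**Step 1: the Pfaffian.** The purpose is to read off poles and the value at infinity. Expand along the first row. For $2\le k\le n$, deleting rows and columns $1,k$ from $\Psi_n$ leaves $\Psi_{n-2}(\text{rest})$, with its border if $n$ is odd. For $n$ odd there is one more term, $k=n+1$, equal to $(-1)^{n+1}\cdot1\cdot\mathrm{Pf}\,\Psi_{n-1}(\text{rest})=\mathrm{Pf}\,\Psi_{n-1}(\text{rest})$. The complementary Pfaffians do not contain $z_1$. So the finite poles are at most simple poles at $z_1=z_k$, $2\le k\le n$, with residue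
$$(-1)^k(a_1-a_k)(b_1-b_k)\,\mathrm{Pf}\,\Psi_{n-2}(\text{rest}),\tag{7}$$
and the value at $z_1=\infty$ is $0$ for $n$ even and $\mathrm{Pf}\,\Psi_{n-1}(\text{rest})$ for $n$ odd.

**Step 2: the right side at infinity.** The purpose is to match the value just found. We have $V(z)=\prod_{j\ge2}(z_1-z_j)\cdot V(\text{rest})$, of degree $n-1$ in $z_1$ with leading coefficient $V(\text{rest})$.

If $n$ is even, the largest power of $z_1$ in the first row of $D_n$ is $z_1^{(n-2)/2}$ (from $p=n-1$ and $p=n-2$). So the numerator has degree at most $n-2$, and the value at infinity is $0$.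

If $n$ is odd, $p=n-1$ is even and gives $z_1^{(n-1)/2}$ in position $(1,1)$; all other entries of the first row have smaller degree. The coefficient of $z_1^{(n-1)/2}$ in $D_n$ is therefore the minor without row $1$ and column $1$, which is $D_{n-1}(\text{rest})$. The value at infinity is $D_{n-1}(\text{rest};a)D_{n-1}(\text{rest};b)/V(\text{rest})=\mathrm{Pf}\,\Psi_{n-1}(\text{rest})$ by induction. Both cases agree with Step 1.

**Step 3: $D_n$ at $z_1=z_k$.** The purpose is to reduce $D_n$ to $D_{n-2}$. Set $z_1=z_k$ in $D_n(z;a)$. Rows $1$ and $k$ are now $v_p(z_k,a_1)$ and $v_p(z_k,a_k)$.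

Subtract row $k$ from row $1$. Row $1$ becomes $(a_1-a_k)\rho$, where $\rho$ has the entry $z_k^{(p-1)/2}$ for $p$ odd and $0$ for $p$ even. Pull out $a_1-a_k$. Then subtract $a_k\rho$ from row $k$: it becomes $z_k^{p/2}$ for $p$ even and $0$ for $p$ odd.

For $p=n-1,n-2,\dots,2$ in this order, subtract $z_k$ times column $p-2$ from column $p$. Because $p$ decreases, column $p-2$ is still unchanged when it is used. Since $v_p(z,a)=z\,v_{p-2}(z,a)$, a row $l\ne1,k$ gets the entry $(z_l-z_k)v_{p-2}(z_l,a_l)$ in each column $p\ge2$. In row $1$ the entries with $p\ge2$ cancel and only a $1$ in column $p=1$ remains; in row $k$ only a $1$ in column $p=0$ remains.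

Move row $k$ to the bottom ($n-k$ transpositions), and then row $1$ to position $n-1$ ($n-2$ transpositions). The sign is $(-1)^{2n-k-2}=(-1)^k$. The last two rows are now $(0,\dots,0,1,0)$ and $(0,\dots,0,0,1)$, so the matrix is block triangular with the identity as lower right block. The upper left block has the rows $(z_l-z_k)\cdot\big(v_{n-3}(z_l,a_l),\dots,v_0(z_l,a_l)\big)$, $l\ne1,k$. Hence
$$D_n(z;a)\big|_{z_1=z_k}=(-1)^k(a_1-a_k)\prod_{l\ne1,k}(z_l-z_k)\;D_{n-2}(\text{rest};a),$$
and the same with $b$ in place of $a$.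

**Step 4: the residue of the right side.** The purpose is to compare with (7). Removing the factor $z_1-z_k$ from $V$ and setting $z_1=z_k$ gives
$$\frac{V(z)}{z_1-z_k}\Big|_{z_1=z_k}=\prod_{l\ne1,k}(z_k-z_l)\prod_{1<l<k}(z_l-z_k)\prod_{l>k}(z_k-z_l)\;V(\text{rest}).$$
Turn every factor into $z_l-z_k$: the first product gives the sign $(-1)^{n-2}$ and the third $(-1)^{n-k}$, in total $(-1)^k$. So this equals $(-1)^k\prod_{l\ne1,k}(z_l-z_k)^2\,V(\text{rest})$. The poles of the right side are at most simple and lie at $z_1=z_k$, $2\le k\le n$; by Step 3 the residue there is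
$$(-1)^k(a_1-a_k)(b_1-b_k)\,\frac{D_{n-2}(\text{rest};a)D_{n-2}(\text{rest};b)}{V(\text{rest})},$$
because the signs $(-1)^k$ from the two determinants cancel each other and the squares cancel. By induction this is (7).

**Step 5: comparison.** The difference of the two sides has no finite pole, so it is a polynomial in $z_1$; it vanishes at infinity, so it is $0$. $\square$

Both sides lie in the ring $\mathbb Z[z,a,b]$ with the $z_i-z_j$ inverted. So the identity may be specialized to any elements of a field as long as the $z_i$ stay distinct, in particular to the elements (6).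

## 6. $F_\delta$ and $F_\Delta$ as interleaved determinants

**Lemma 2.** With $a_i,b_i$ as in (6),
$$V(z)\,F_\delta=\prod_ic_i\cdot D_n(z;a),\qquad\prod_iy_i\cdot V(z)\,F_\Delta=\prod_is_i\cdot D_n(z;b).$$

**Step 1: one determinant for all $\mu$.** We treat both cases together: let $\eta=0$ for $\delta$ and $\eta=1$ for $\Delta=\delta+(1^n)$. Put $\beta_i=\mu_i+n-i$, so that $\mu\mapsto\beta$ is a bijection from $\mathscr P^{(n)}$ to sequences $\beta_1>\dots>\beta_n\ge0$. The $i$-th part of $2\mu+\delta+(\eta^n)$ is $2\mu_i+n-i+\eta$, and $2\mu_i+n-i+\eta-i+j=2\beta_i+\eta-(n-j)$. Therefore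
$$S_{2\mu+\delta+(\eta^n)}=\det\big(q_{2\beta_i+\eta-(n-j)}\big)_{1\le i,j\le n}.$$
The definition of $S_\lambda$ uses only the positive parts. A zero part occurs only if $\eta=0$ and $\mu_n=0$, and then only the last part is zero. In that case the last row is $(q_{-(n-1)},\dots,q_{-1},q_0)=(0,\dots,0,1)$, so the $n\times n$ determinant equals the one of size $n-1$.

**Step 2: summing over $\mu$.** Since $V(z)s_\mu(z)=\det(z_i^{\beta_j})$, the Cauchy–Binet formula for the matrices $(z_i^\beta)_{i,\beta}$ and $(q_{2\beta+\eta-(n-j)})_{\beta,j}$, $\beta\ge0$, gives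
$$V(z)\sum_\mu s_\mu(z)S_{2\mu+\delta+(\eta^n)}=\det\Big(\sum_{\beta\ge0}z_i^\beta q_{2\beta+\eta-(n-j)}\Big)_{1\le i,j\le n}.$$
The index $\beta$ is unbounded, but each coefficient of a monomial in $y$ involves only finitely many $\beta$, so the formula applies.

**Step 3: the entries.** Multiply row $i$ by $y_i^\eta$, put $p=n-j$ and $r=2\beta+\eta-p$. Since $2\beta+\eta=r+p$, the entry becomes
$$y_i^p\sum_{r\ge0,\ r\equiv p+\eta\ (2)}q_ry_i^r .$$
Every $r\ge0$ of this parity occurs: we need $\beta=(r+p-\eta)/2$ to be a nonnegative integer, and $r+p-\eta$ is even and at least $-1$, hence at least $0$.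

For $\eta=0$ the entry is $z_i^{p/2}c_i$ if $p$ is even, and $y_iz_i^{(p-1)/2}s_i=c_i\,a_iz_i^{(p-1)/2}$ if $p$ is odd; that is, $c_iv_p(z_i,a_i)$. For $\eta=1$ it is $z_i^{p/2}s_i$ if $p$ is even, and $y_iz_i^{(p-1)/2}c_i=s_i\,b_iz_i^{(p-1)/2}$ if $p$ is odd; that is, $s_iv_p(z_i,b_i)$. Pull out $c_i$, respectively $s_i$, from each row. $\square$

For $n=1$ the lemma says $F_\delta=c(y_1)$ and $y_1F_\Delta=s(y_1)$, as in Section 3.

## 7. The two-row functions $Q_{(r,s)}(x,x)$ and three factorizations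

**Lemma 3.** The series
$$H(t,u)=\big(\tilde q(t)\tilde q(u)-1\big)\frac{t-u}{t+u}$$
is a formal power series $\sum_{r,s\ge0}h_{r,s}t^ru^s$ with $h_{r,s}=-h_{s,r}$ and $h_{0,0}=0$. Moreover $h_{r,s}=Q_{(r,s)}(x,x)$ for $r>s\ge0$; in particular $h_{r,0}=\tilde q_r$ for $r>0$.

**Proof.** First, divisibility by $t+u$. The identity $\tilde q(t)\tilde q(-t)=1$ says that each homogeneous component in $(t,u)$ of $\tilde q(t)\tilde q(u)-1$ vanishes at $u=-t$; hence it is divisible by $t+u$. The antisymmetry is clear, and the degree-$0$ component of $\tilde q(t)\tilde q(u)-1$ is $0$, so $h_{0,0}=0$.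

Next, the coefficients. For $d\ge1$ the degree-$d$ component of $H$ is
$$\Big(\sum_{i+j=d}\tilde q_i\tilde q_jt^iu^j\Big)\Big(1+2\sum_{k\ge1}(-1)^k(u/t)^k\Big),$$
computed in $\mathbb Q[x][t,t^{-1}][[u]]$, because $\frac{1-w}{1+w}=1+2\sum_{k\ge1}(-1)^kw^k$. A term $t^iu^j(u/t)^k$ equals $t^ru^s$ exactly if $i=r+k$, $j=s-k$. So $h_{r,s}=\tilde q_r\tilde q_s+2\sum_{k=1}^s(-1)^k\tilde q_{r+k}\tilde q_{s-k}$, which is $Q_{(r,s)}(x,x)$ for $r>s$. $\square$

**Parity parts.** The parts occurring on the right sides of Theorem A are all even ($2\lambda+2\Delta$, $2\lambda+2\delta$) or all odd ($2\lambda+\Delta+\delta$), so we need the part $H^{ev}$ of $H(y_1,y_2)$ with both exponents even and the part $H^{od}$ with both odd. Since $(z_1-z_2)\frac{y_1-y_2}{y_1+y_2}=(y_1-y_2)^2$,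
$$(z_1-z_2)H(y_1,y_2)=\big(\tilde q(y_1)\tilde q(y_2)-1\big)(z_1+z_2-2y_1y_2).$$
With $\tilde q(y_i)=C_i+T_i$ we get
$$(z_1-z_2)H^{ev}=(C_1C_2-1)(z_1+z_2)-2y_1y_2T_1T_2,$$
$$(z_1-z_2)H^{od}=T_1T_2(z_1+z_2)-2y_1y_2(C_1C_2-1).$$

We need three series. As in the case $n=1$, the exponent $0$ is removed in the first and reweighted in the third.

**(i) Both exponents even and positive.** Let $E^{(1)}(y_1,y_2)=\sum_{r,s\in2\mathbb N+2}h_{r,s}y_1^ry_2^s$, with $\mathbb N=\{0,1,2,\dots\}$. The terms of $H^{ev}$ with $s=0$ sum to $C_1-1$ and those with $r=0$ to $-(C_2-1)$, so $E^{(1)}=H^{ev}-(C_1-1)+(C_2-1)$. With $C_i=1+2s_i^2$ and $T_i=2s_ic_i$,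
$$(z_1-z_2)E^{(1)}=(2s_1^2+2s_2^2+4s_1^2s_2^2)(z_1+z_2)-8y_1y_2s_1s_2c_1c_2-2(s_1^2-s_2^2)(z_1-z_2).$$
The coefficient of $z_1$ is $4s_2^2(1+s_1^2)=4s_2^2c_1^2$ and that of $z_2$ is $4s_1^2(1+s_2^2)=4s_1^2c_2^2$, by (3). Hence
$$(z_1-z_2)E^{(1)}=4(y_1c_1s_2-y_2c_2s_1)^2=4s_1^2s_2^2(b_1-b_2)^2.$$

**(ii) Both exponents odd.** Let $E^{(2)}=\sum_{r,s\in2\mathbb N+1}h_{r,s}y_1^ry_2^s=H^{od}$. By (3),
$$C_1C_2-1=(c_1^2+s_1^2)(c_2^2+s_2^2)-(c_1^2-s_1^2)(c_2^2-s_2^2)=2s_1^2c_2^2+2s_2^2c_1^2 .$$
Therefore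
$$\begin{aligned}(z_1-z_2)E^{(2)}&=4\big[s_1s_2c_1c_2(z_1+z_2)-y_1y_2(s_1^2c_2^2+s_2^2c_1^2)\big]\\&=4(y_1s_1c_2-y_2s_2c_1)(y_1c_1s_2-y_2c_2s_1)\\&=4s_1c_1s_2c_2(a_1-a_2)(b_1-b_2).\end{aligned}$$

**(iii) Both exponents even, zero exponents doubled.** For $r,s\in2\mathbb N$ let $m_{r,s}=h_{r,s}$ if $r,s>0$; $m_{r,0}=-m_{0,r}=2h_{r,0}$ if $r>0$; $m_{0,0}=0$. Let $E^{(3)}=\sum_{r,s\in2\mathbb N}m_{r,s}y_1^ry_2^s=H^{ev}+(C_1-1)-(C_2-1)$. With $C_i=2c_i^2-1$,
$$(z_1-z_2)E^{(3)}=(4c_1^2c_2^2-2c_1^2-2c_2^2)(z_1+z_2)-8y_1y_2s_1s_2c_1c_2+2(c_1^2-c_2^2)(z_1-z_2).$$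
The coefficient of $z_1$ is $4c_2^2(c_1^2-1)=4c_2^2s_1^2$ and that of $z_2$ is $4c_1^2(c_2^2-1)=4c_1^2s_2^2$. Hence
$$(z_1-z_2)E^{(3)}=4(y_1s_1c_2-y_2s_2c_1)^2=4c_1^2c_2^2(a_1-a_2)^2.$$

The treatment of the zero exponents is not cosmetic. Since $H^{ev}=\frac12(E^{(1)}+E^{(3)})$, the uncorrected series satisfies $(z_1-z_2)H^{ev}=2s_1^2s_2^2(b_1-b_2)^2+2c_1^2c_2^2(a_1-a_2)^2$, a sum of two terms of the shape in Lemma 1 and not one.

## 8. From two rows to $n$ rows, and the part zero

For $\kappa=1,2,3$ let $\epsilon=3-\kappa$, so $\epsilon=2,1,0$; let $h^{(1)}=h^{(2)}=h$ and $h^{(3)}=m$. For $\alpha\in(2\mathbb N+\epsilon)^n$ let $\Pi^{(\kappa)}(\alpha)$ be the Pfaffian of $\big(h^{(\kappa)}_{\alpha_i,\alpha_j}\big)_{1\le i,j\le n}$ if $n$ is even. If $n$ is odd, border this matrix by an $(n+1)$-st column with entries $g_{\alpha_i}$ (and the row that makes it antisymmetric), where $g_r=\tilde q_r$ for $r>0$ and $g_0=2$; the value $g_0$ occurs only for $\kappa=3$.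

**Step 1: summing over all $\alpha$.** The purpose is to turn the sum of the Pfaffians into one Pfaffian. Each index $i\le n$ occurs exactly once in each term of the Pfaffian, so summing over $\alpha_i$ with weight $y_i^{\alpha_i}$ can be done inside the entries:
$$\sum_{\alpha\in(2\mathbb N+\epsilon)^n}\Pi^{(\kappa)}(\alpha)\,y^\alpha=\mathrm{Pf}\,\mathcal E^{(\kappa)},\tag{8}$$
where $\mathcal E^{(\kappa)}$ has entries $E^{(\kappa)}(y_i,y_j)$ and, for $n$ odd, border entries $\sum_{r\in2\mathbb N+\epsilon}g_ry_i^r$. By (4) these border entries are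
$$C_i-1=2s_i^2,\qquad T_i=2s_ic_i,\qquad C_i+1=2c_i^2\qquad(\kappa=1,2,3).\tag{9}$$

**Step 2: sorting $\alpha$.** The purpose is to make the $s_\lambda(z)$ appear. A permutation of the first $n$ rows and columns multiplies the Pfaffian by its sign, so $\Pi^{(\kappa)}(\alpha)$ is antisymmetric in $\alpha$ and vanishes if two $\alpha_i$ coincide. Grouping the $\alpha$ with distinct entries into orbits, the left side of (8) becomes $\sum_{\alpha_1>\dots>\alpha_n}\Pi^{(\kappa)}(\alpha)\det(y_i^{\alpha_j})$. The decreasing $\alpha$ are exactly $\alpha_i=2(\lambda_i+n-i)+\epsilon$ with $\lambda\in\mathscr P^{(n)}$, and then $\det(y_i^{\alpha_j})=\prod_iy_i^\epsilon\cdot\det(z_i^{\lambda_j+n-j})=\prod_iy_i^\epsilon\cdot V(z)s_\lambda(z)$. So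
$$\prod_iy_i^\epsilon\;V(z)\sum_{\lambda\in\mathscr P^{(n)}}s_\lambda(z)\,\Pi^{(\kappa)}\big(2\lambda+2\delta+(\epsilon^n)\big)=\mathrm{Pf}\,\mathcal E^{(\kappa)}.\tag{10}$$

**Step 3: identifying $\Pi^{(\kappa)}$.** We show
$$2^{-n}\,\Pi^{(\kappa)}\big(2\lambda+2\delta+(\epsilon^n)\big)=P_{2\lambda+2\Delta}(x,x),\quad P_{2\lambda+\Delta+\delta}(x,x),\quad P_{2\lambda+2\delta}(x,x)\qquad(\kappa=1,2,3).\tag{11}$$

For $\kappa=1$ and $\kappa=2$ we have $2\delta+(2^n)=2\Delta$ and $2\delta+(1^n)=\Delta+\delta$. The strict partition has $n$ positive parts, so by Lemma 3 the matrix defining $\Pi^{(\kappa)}$ is the one defining the $Q$-function; for $n$ odd the border is the column of the appended part $0$, since $Q_{(r,0)}(x,x)=\tilde q_r$. So $\Pi^{(1)}=Q_{2\lambda+2\Delta}(x,x)$ and $\Pi^{(2)}=Q_{2\lambda+\Delta+\delta}(x,x)$. Both partitions have length $n$, so $2^{-n}Q=P$.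

For $\kappa=3$ let $\alpha=2\lambda+2\delta$. If $\lambda_n>0$, then $\ell(\alpha)=n$, no zero exponent occurs, and $\Pi^{(3)}=Q_\alpha(x,x)$ as before. If $\lambda_n=0$, then $\alpha_n=0$ is the only zero part and $\ell(\alpha)=n-1$; we claim $\Pi^{(3)}=2Q_\alpha(x,x)$, so that $2^{-n}\Pi^{(3)}=2^{-(n-1)}Q_\alpha(x,x)=P_\alpha(x,x)$.

Suppose $n$ is even. Then $\ell(\alpha)$ is odd, and $Q_\alpha$ is defined with the appended part $0$, so by an $n\times n$ matrix with last column $\tilde q_{\alpha_i}$. The matrix of $\Pi^{(3)}$ is the same except that the last row and column are doubled, and the index $n$ occurs once in each term. So $\Pi^{(3)}=2Q_\alpha(x,x)$.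

Suppose $n$ is odd. The matrix of $\Pi^{(3)}$ has size $n+1$: column $n$ has entries $2\tilde q_{\alpha_i}$ ($i<n$), column $n+1$ has entries $\tilde q_{\alpha_i}$ ($i<n$), and the entry $(n,n+1)$ is $g_0=2$. Subtract twice column $n+1$ from column $n$, and twice row $n+1$ from row $n$; the Pfaffian is unchanged. Column $n$ now has zeros in rows $i<n$, the entry $(n,n+1)$ is still $2$, because the entry $(n+1,n+1)$ is $0$, and the diagonal stays $0$. So only matchings that contain $\{n,n+1\}$ contribute, and this edge crosses no other. Hence $\Pi^{(3)}=2\,\mathrm{Pf}(h_{\alpha_i,\alpha_j})_{i,j\le n-1}=2Q_\alpha(x,x)$, since $\ell(\alpha)=n-1$ is even.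

This proves (11).

## 9. Proof of Theorem A

**Step 1: apply Lemma 1.** Put
$$f_i=s_i^2,\ s_ic_i,\ c_i^2\qquad\text{and}\qquad(\phi,\psi)=(b,b),\ (a,b),\ (a,a)\qquad(\kappa=1,2,3).$$
By (i)–(iii) of Section 7, applied to $y_i,y_j$, and by (9), the matrix $\mathcal E^{(\kappa)}$ has entries
$$4f_if_j\,\frac{(\phi_i-\phi_j)(\psi_i-\psi_j)}{z_i-z_j}\quad\text{and, for $n$ odd, border entries}\quad2f_i.$$
Each term of the Pfaffian contains every index $i\le n$ once, which gives $\prod_if_i$. It contains $n/2$ factors $4$ if $n$ is even, and $(n-1)/2$ factors $4$ and one factor $2$ if $n$ is odd; in both cases this gives $2^n$. What remains is $\mathrm{Pf}\,\Psi_n(z;\phi,\psi)$. So by Lemma 1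
$$2^{-n}\,\mathrm{Pf}\,\mathcal E^{(\kappa)}=\prod_if_i\cdot\frac{D_n(z;\phi)\,D_n(z;\psi)}{V(z)}.$$

**Step 2: recognize $F_\delta$ and $F_\Delta$.** Distribute the factors: $\prod f_i$ is $\big(\prod s_i\big)^2$, $\prod c_i\prod s_i$, $\big(\prod c_i\big)^2$. By Lemma 2 the right side is
$$\prod_iy_i^2\;V(z)F_\Delta^2,\qquad\prod_iy_i\;V(z)F_\delta F_\Delta,\qquad V(z)F_\delta^2\qquad(\kappa=1,2,3).$$

**Step 3: compare.** By (10) and (11), $2^{-n}\mathrm{Pf}\,\mathcal E^{(\kappa)}$ is also $\prod_iy_i^\epsilon\,V(z)$ times the generating function of the right sides of Theorem A. Cancel $\prod_iy_i^\epsilon\,V(z)\ne0$ in the domain $R$: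
$$F_\Delta^2=\sum_\lambda s_\lambda(y^2)\,2^{-n}Q_{2\lambda+2\Delta}(x,x),\qquad F_\delta F_\Delta=\sum_\lambda s_\lambda(y^2)\,2^{-n}Q_{2\lambda+\Delta+\delta}(x,x),$$
$$F_\delta^2=\sum_\lambda s_\lambda(y^2)\,P_{2\lambda+2\delta}(x,x).$$
By (5) the first two are (1) and (2). The $s_\lambda(y^2)$ are linearly independent, so comparing coefficients gives items 1–3 for each $\lambda$. The number $N\ge1$ of $x$-variables was arbitrary throughout. $\blacksquare$

For $\lambda=\varnothing$ only $\mu=\nu=\varnothing$ contributes, with coefficient $1$, and the theorem gives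
$$S_\Delta(x)^2=P_{2\Delta}(x,x),\qquad S_\delta(x)S_\Delta(x)=P_{\Delta+\delta}(x,x),\qquad S_\delta(x)^2=P_{2\delta}(x,x).$$

## 10. Arbitrary series with $q(t)q(-t)=1$, and why the variables must be doubled

**Theorem B.** Let $A$ be a commutative $\mathbb Q$-algebra and let $q(t)=\sum_{r\ge0}q_rt^r\in1+tA[[t]]$ satisfy $q(t)q(-t)=1$. Define $S_\lambda$ from $q$, and define $\tilde Q_\lambda$, $\tilde P_\lambda=2^{-\ell(\lambda)}\tilde Q_\lambda$ from $\tilde q=q^2$, by the determinant and Pfaffian formulas of Section 2. Then for all $n\ge1$ and $\lambda\in\mathscr P^{(n)}$, with sums over $\mu,\nu\in\mathscr P^{(n)}$,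
$$\sum c^\lambda_{\mu\nu}S_{2\mu+\Delta}S_{2\nu+\Delta}=\tilde P_{2\lambda+2\Delta},\quad\sum c^\lambda_{\mu\nu}S_{2\mu+\delta}S_{2\nu+\Delta}=\tilde P_{2\lambda+\Delta+\delta},\quad\sum c^\lambda_{\mu\nu}S_{2\mu+\delta}S_{2\nu+\delta}=\tilde P_{2\lambda+2\delta}.$$
Conversely, if $q,\tilde q\in1+tA[[t]]$ satisfy $q(t)q(-t)=1=\tilde q(t)\tilde q(-t)$ and the first two identities (with $\tilde P$ defined from $\tilde q$) hold for $n=1$ and all $\lambda$, then $\tilde q=q^2$.

**Step 1: coordinates on the series $q$.** The purpose is to replace the $q_r$, which satisfy relations, by free parameters. From $q(t)q(-t)=1$ we get $\log q(-t)=-\log q(t)$, so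
$$\log q(t)=2\sum_{r\text{ odd}}\frac{\pi_rt^r}{r},\qquad\pi_r\in A.$$
Taking the exponential, each $q_r$ is a fixed polynomial with rational coefficients in the $\pi_k$, $k$ odd, $k\le r$. For $q(t)=\prod_{i\le N}\frac{1+x_it}{1-x_it}$ the logarithm is $\sum_i\big(\log(1+x_it)-\log(1-x_it)\big)$, so $\pi_r$ is the power sum $p_r(x)=\sum_ix_i^r$.

**Step 2: transfer from Theorem A.** Fix $n$, $\lambda$ and one of the three identities. Both sides are polynomials with rational coefficients in finitely many $q_r$, say with $r\le M$ (note $\tilde q_r=\sum_{i+j=r}q_iq_j$). By Step 1 their difference is a fixed rational polynomial $G$ in the $\pi_k$, $k$ odd, $k\le M$. Take $N\ge M$ variables $x$. By Theorem A, $G$ vanishes at $\pi_k=p_k(x)$. The power sums $p_1(x),\dots,p_M(x)$ are algebraically independent over $\mathbb Q$, so $G=0$ as a polynomial, and the identity holds for arbitrary $\pi_k\in A$.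

**Step 3: the converse.** Let $q=c+s$ be the splitting into even and odd parts; again $c^2-s^2=1$. For $n=1$ we have $F_\Delta=\sum_\mu q_{2\mu+1}y^{2\mu}=s(y)/y$ and $F_\delta=\sum_\mu q_{2\mu}y^{2\mu}=c(y)$. The first identity for all $\lambda$ reads
$$\frac{s^2}{y^2}=\frac12\sum_{\lambda\ge0}\tilde q_{2\lambda+2}y^{2\lambda},$$
so the even part of $\tilde q$, whose constant term is $1$, is $1+2s^2$. The second reads
$$\frac{cs}{y}=\frac12\sum_{\lambda\ge0}\tilde q_{2\lambda+1}y^{2\lambda},$$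
so the odd part of $\tilde q$ is $2sc$. Since $1=c^2-s^2$, we get $\tilde q=1+2s^2+2sc=c^2+s^2+2sc=q^2$. $\square$
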